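# Point reflections on a genus one curve and a missing relation in the Berenstein–Kirillov group

## 1. Eight tableaux of shape $(2,1)$

A semi-standard tableau of straight shape is a left-justified array of positive integers whose row lengths weakly decrease, whose rows weakly increase from left to right, and whose columns strictly increase downward. Its weight is the vector $(\mu_1,\mu_2,\dots)$, where $\mu_i$ is the number of entries equal to $i$.

**Definition (Bender–Knuth involution).** Let $i\ge1$. In a tableau $T$, call a pair $(i,i+1)$ lying in a single column fixed, and call all other occurrences of $i$ and $i+1$ free. If a row contains $k$ free $i$'s followed by $l$ free $(i+1)$'s, replace them by $l$ free $i$'s followed by $k$ free $(i+1)$'s. Doing this in every row gives $t_iT$.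

A fixed pair contains one $i$ and one $i+1$, and the numbers of free $i$'s and free $(i+1)$'s are exchanged. So $t_i$ exchanges the $i$-th and $(i+1)$-st entries of the weight.

Take the shape $(2,1)$ with entries at most $3$, and write $12/3$ for the tableau with first row $1\,2$ and second row $3$. There are eight tableaux. In $13/2$ the $1$ and $2$ of the first column are a fixed pair, so $t_1$ does nothing. In $12/3$ the letters $1,2$ are free, one of each, in the same row, so again $t_1$ does nothing. In $11/3$ both $1$'s are free, so $t_1$ gives $22/3$. Continuing in this way: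

$$t_1:\quad 11/2\leftrightarrow 12/2,\quad 11/3\leftrightarrow 22/3,\quad 13/3\leftrightarrow 23/3,\quad 12/3\text{ and }13/2\text{ unmoved};$$
$$t_2:\quad 11/2\leftrightarrow 11/3,\quad 12/2\leftrightarrow 13/3,\quad 12/3\leftrightarrow 13/2,\quad 22/3\leftrightarrow 23/3 .$$

Composing as functions ($t_2$ first), $t_1t_2$ has the cycles
$$11/2\to 22/3\to 13/3\to 11/2,\qquad 11/3\to 12/2\to 23/3\to 11/3,\qquad 12/3\to 13/2\to 12/3 .$$

On shapes with one row a tableau is determined by its weight, so there $t_1,t_2$ act like the transpositions $(12),(23)$ and $(t_1t_2)^3=1$. On the shape $(2,1)$ this fails: $(t_1t_2)^3$ exchanges the two tableaux $12/3$ and $13/2$ of weight $(1,1,1)$ and leaves the other six alone. What survives is $(t_1t_2)^6=1$, and this identity is known to hold on all tableaux. Several other identities between words in the $t_i$ are known. Is there a list from which all of them follow?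

## 2. The Berenstein–Kirillov group and a list of relations

**Definition (the group $\mathcal{BK}$).** The (type $A$) Berenstein–Kirillov group $\mathcal{BK}$ is the free group generated by the $t_i$, $i\ge1$, modulo all relations that these operators satisfy on semi-standard Young tableaux of every straight shape.

Thus a word is trivial in $\mathcal{BK}$ if and only if it acts as the identity on all tableaux. Put
$$q_{[1,i]}=t_1(t_2t_1)\cdots(t_it_{i-1}\cdots t_1)\ (i\ge1),\qquad q_{[j,k-1]}=q_{[1,k-1]}\,q_{[1,k-j]}\,q_{[1,k-1]}\ (j<k).$$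
For instance $q_{[1,2]}=t_1t_2t_1$ and $q_{[1,3]}=t_1t_2t_1t_3t_2t_1$. The following relations are known to hold in $\mathcal{BK}$:
$$\begin{aligned}&t_i^2=1\ (i\ge1),\qquad t_it_j=t_jt_i\ (|i-j|>1),\qquad (t_1q_{[1,i]})^4=1\ (i>2),\\ &(t_1t_2)^6=1,\qquad (t_iq_{[j,k-1]})^2=1\ (i+1<j<k).\end{aligned}\tag{1}$$

Let $G$ be the group presented by generators $t_i$ $(i\ge1)$ and the relations (1). There is a surjection $G\to\mathcal{BK}$. The problem, posed with reference to Olga Azenhas, Mojdeh Tarighat Feller, Jacinta Torres, "Symplectic cacti, virtualization and Berenstein-Kirillov groups", arXiv:2207.08446 (2022), is to determine whether the list (1) is complete, that is, whether this surjection is an isomorphism.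

All generators are involutions, so reversing a word inverts it. Hence the set of trivial words does not depend on whether words act from the left or from the right. We compose maps as functions, so the rightmost letter acts first.

**The generators $t_1,t_2$.** Here nothing is missing. In $G$ we have $(t_1t_2)^6=1$, so $\langle t_1,t_2\rangle$ is a quotient of the dihedral group of order $12$. By Section 1, $t_1t_2$ acts on the shape $(2,1)$ with order exactly $6$. So $t_1t_2$ has order $6$ in $\mathcal{BK}$, hence also in $G$, and $\langle t_1,t_2\rangle$ is dihedral of order $12$ in both groups. The map $G\to\mathcal{BK}$ is injective on it. In particular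
$$z:=(t_1t_2)^3$$
is an element of order $2$ in both groups. A missing relation needs at least $t_3$.

## 3. A copy of $S_4$ and four involutions inside $G$

Define the words
$$z=(t_1t_2)^3,\qquad s_1=t_1,\qquad s_2=t_1t_2t_1t_2t_1,\qquad s_3=t_1t_2t_3\,s_2\,t_3t_2t_1 .\tag{2}$$
This section works in $G$, using only the relations (1). All conclusions then hold in $\mathcal{BK}$ too.

**Step 1: $s_1,s_2,s_3$ satisfy the Coxeter relations of $S_4$.** The purpose is to get a homomorphism $S_4\to G$, $(i\ i{+}1)\mapsto s_i$. The words $s_i$ are palindromes in involutions, so $s_i^2=1$. Next, $s_1s_2=t_2t_1t_2t_1=(t_2t_1)^2$ has cube $(t_2t_1)^6=1$. Put $h=t_1t_2t_3$. Since $t_3t_1t_3=t_1$,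
$$hs_1h^{-1}=t_1t_2\,(t_3t_1t_3)\,t_2t_1=t_1t_2t_1t_2t_1=s_2,\qquad hs_2h^{-1}=s_3,$$
so $(s_2s_3)^3=h(s_1s_2)^3h^{-1}=1$. Finally, $t_1t_3=t_3t_1$ gives $q_{[1,3]}=t_1t_2t_1t_3t_2t_1=t_1t_2t_3t_1t_2t_1$, and the second expression is the reverse of the first. So $q_{[1,3]}$ is its own inverse, and
$$q_{[1,3]}\,t_1\,q_{[1,3]}=t_1t_2t_1t_3t_2t_1\cdot t_1\cdot t_1t_2t_3t_1t_2t_1=t_1t_2t_1t_3\,t_2t_1t_2\,t_3t_1t_2t_1=t_1t_2t_3\,(t_1t_2t_1t_2t_1)\,t_3t_2t_1=s_3 .$$
Hence $(t_1q_{[1,3]})^2=s_1s_3$, and the relation $(t_1q_{[1,3]})^4=1$ says $(s_1s_3)^2=1$. These are the Coxeter relations. For $\sigma\in S_4$ we write $\sigma$ also for its image in $G$.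

**Step 2: four conjugates of $z$.** We want to index the conjugates of $z$ by $1,2,3,4$. We have $z^2=1$, and $t_1zt_1=(t_2t_1)^3=z^{-1}=z$; likewise $t_2zt_2=z$. So $z$ commutes with $s_1$ and $s_2$, which generate the stabilizer of $4$ in $S_4$. Therefore
$$a_{\sigma(4)}:=\sigma z\sigma^{-1}\quad(\sigma\in S_4)$$
depends only on $\sigma(4)$ and defines $a_1,\dots,a_4$ with $a_i^2=1$ and
$$\sigma a_i\sigma^{-1}=a_{\sigma(i)} .\tag{3}$$
Since $(34)$ sends $4$ to $3$ and $(23)(34)$ sends $4$ to $2$,
$$a_4=z,\qquad a_3=s_3zs_3,\qquad a_2=s_2s_3\,z\,s_3s_2 .$$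

**Step 3: $t_2$ is recovered.** The purpose is to see that $t_1,t_2,s_3$ generate nothing beyond $S_4$ and $z$. Cancelling from the middle,
$$zs_2=s_2z=t_1t_2t_1t_2t_1\cdot t_1t_2t_1t_2t_1t_2=t_2 .$$
So the subgroup $K_G:=\langle t_1,t_2,s_3\rangle$ of $G$ equals $\langle s_1,s_2,s_3,z\rangle$. The only relations left to find in it are relations among the four involutions $a_i$.

## 4. The word $\rho$ and the group $\Gamma$

Put
$$\rho=(a_4a_3a_2)^2 .$$

**Theorem A.** $\rho=1$ in $\mathcal{BK}$, but $\rho\ne1$ in $G$. Hence the listed relations are not a complete set of relations for $\mathcal{BK}$.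

So the answer is no, and an additional relation already occurs among $t_1,t_2,t_3$.

For the sharper form, let $\mathbb Z^4\rtimes\{\pm1\}$ have the product $(n,\varepsilon)(n',\varepsilon')=(n+\varepsilon n',\varepsilon\varepsilon')$, and put
$$\Gamma=\Big\{(n,\varepsilon)\in\mathbb Z^4\rtimes\{\pm1\}:\ \textstyle\sum_in_i=\tfrac{1-\varepsilon}2\Big\},\qquad \Lambda=\{n\in\mathbb Z^4:\ \textstyle\sum_in_i=0\}.$$
$\Gamma$ is a subgroup because $\frac{1-\varepsilon}2+\varepsilon\frac{1-\varepsilon'}2=\frac{1-\varepsilon\varepsilon'}2$. The group $S_4$ acts on it by $\sigma(n,\varepsilon)=(\sigma n,\varepsilon)$, $\sigma e_i=e_{\sigma(i)}$.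

To picture $\Gamma$, let $(n,\varepsilon)$ act on $\mathbb R^4$ by $y\mapsto n+\varepsilon y$. The elements $(n,-1)$ are point reflections $y\mapsto n-y$. For example $(e_1,-1)(e_2,-1)=(e_1-e_2,1)$ is a translation, of infinite order. The product of three, $(e_1,-1)(e_2,-1)(e_3,-1)=(e_1-e_2+e_3,-1)$, is again a point reflection, so its square is trivial.

**Theorem B.** Let $K_G\le G$ and $K\le\mathcal{BK}$ be the subgroups generated by $t_1,t_2,s_3$.
1. $K_G\cong\mathbb Z_2^{*4}\rtimes S_4$, with $S_4=\langle s_1,s_2,s_3\rangle$ permuting the four free factors.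
2. $K\cong\Gamma\rtimes S_4$ with the action just described; $S_4=\langle s_1,s_2,s_3\rangle$ and $a_i$ corresponds to $(e_i,-1)$.
3. $\ker(K_G\to K)$ is the normal closure of $\rho$ in $K_G$. It is a non-abelian free group.
4. $\langle t_1,t_2\rangle$ is dihedral of order $12$ in both $G$ and $\mathcal{BK}$. So there is no missing relation in $t_1,t_2$ alone.

Part 4 was proved in Section 2. As an abstract group $\Gamma\cong\Lambda\rtimes\{\pm1\}$, a complement of $\Lambda$ being $\langle(e_4,-1)\rangle$. But $S_4$ fixes no element $(n,-1)$ of $\Gamma$: such an $n$ would be $(c,c,c,c)$ with $4c=1$.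

The two halves of Theorem A pull in opposite directions. For $\rho=1$ in $\mathcal{BK}$ we must control all tableaux (Sections 5–7). For $\rho\ne1$ in $G$ we need a group that satisfies (1) but not $\rho=1$ (Section 8).

## 5. Gelfand–Tsetlin patterns and a subtraction-free lift

The operators $t_1,t_2,t_3$ only involve the entries $\le4$, and these form a straight-shape tableau with at most $4$ rows. So let $T$ have entries $\le4$.

**Definition (pattern).** Let $x_{j,i}$ be the number of entries $\le i$ in row $j$ of $T$, for $1\le j\le i\le4$. The triangular array $(x_{j,i})$ is the Gelfand–Tsetlin pattern of $T$.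

It determines $T$, and $x_{j+1,i+1}\le x_{j,i}\le x_{j,i+1}$. The first inequality holds because an entry $\le i+1$ in row $j+1$ lies below an entry $\le i$. We name the rows of the pattern
$$r;\qquad q_1,q_2;\qquad p_1,p_2,p_3;\qquad \lambda_1,\lambda_2,\lambda_3,\lambda_4$$
for $i=1,2,3,4$. (The letters $q_1,q_2$ are unrelated to the words $q_{[1,i]}$.) For $12/3$, forgetting the last row, the pattern is $r=1$, $q=(2,0)$, $p=(2,1,0)$; for $13/2$ it is $r=1$, $q=(1,1)$, $p=(2,1,0)$.

**Step 1: $t_i$ as a piecewise-linear map.** Row $j$ has its $i$'s in the columns $x_{j,i-1}<c\le x_{j,i}$ and its $(i+1)$'s in the columns $x_{j,i}<c\le x_{j,i+1}$.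

An $i$ in column $c$ of row $j$ is fixed iff there is an $i+1$ below it, i.e. iff $x_{j+1,i}<c\le x_{j+1,i+1}$. The left inequality is automatic, since $c>x_{j,i-1}\ge x_{j+1,i}$. An $i+1$ in column $c$ of row $j$ is fixed iff there is an $i$ above it, i.e. iff $x_{j-1,i-1}<c\le x_{j-1,i}$. The right inequality is automatic, since $c\le x_{j,i+1}\le x_{j-1,i}$. So the free $i$'s occupy $\max(x_{j,i-1},x_{j+1,i+1})<c\le x_{j,i}$ and the free $(i+1)$'s occupy $x_{j,i}<c\le\min(x_{j,i+1},x_{j-1,i-1})$. Exchanging the two numbers moves the boundary $x_{j,i}$ between the two blocks to its mirror image. Therefore $t_i$ changes only the $x_{j,i}$ $(j\le i)$, by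
$$x_{j,i}\ \mapsto\ \min(x_{j,i+1},x_{j-1,i-1})+\max(x_{j+1,i+1},x_{j,i-1})-x_{j,i},\tag{4}$$
where the non-existing $x_{0,i-1}$ (no row above) and $x_{i,i-1}$ (row $i$ has no entries $<i$) are omitted. All $(i+1)$'s in row $i+1$ are fixed, because the entry above such a letter is at least $i$ and less than $i+1$.

As a check, apply $t_2$ to $12/3$: $q_1\mapsto p_1+\max(p_2,r)-q_1=2+1-2=1$ and $q_2\mapsto\min(p_2,r)+p_3-q_2=1+0-0=1$. This is the pattern of $13/2$, as in Section 1.

**Why not just compute.** One could substitute (4) into $\rho$. The words have lengths $6$ for $z$, $5$ for $s_2$, $11$ for $s_3$, hence $6,28,38$ for $a_4,a_3,a_2$, and $\rho$ written out has $144$ letters. Each $t_2$ brings in a comparison of $p_2$ with $r$, and each $t_3$ two comparisons. The comparisons nest, and the number of cases gets out of hand. Testing finitely many tableaux proves nothing. The way out is to replace the piecewise-linear maps by birational ones, for which one has fields, curves and differentials.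

**Step 2: the lift.** Replace $\max(a,b)$ by $a+b$, $\min(a,b)$ by $ab/(a+b)$, and addition by multiplication. On $\mathbb R_{>0}^{10}$ define

- $\tau_1:\ r\mapsto \dfrac{q_1q_2}r$;
- $\tau_2:\ q_1\mapsto\dfrac{p_1(p_2+r)}{q_1},\quad q_2\mapsto\dfrac{p_3\,p_2r}{(p_2+r)q_2}$;
- $\tau_3:\ p_1\mapsto\dfrac{\lambda_1(\lambda_2+q_1)}{p_1},\quad p_2\mapsto\dfrac{\lambda_2q_1(\lambda_3+q_2)}{(\lambda_2+q_1)p_2},\quad p_3\mapsto\dfrac{\lambda_3q_2\lambda_4}{(\lambda_3+q_2)p_3}$;

all other coordinates are unchanged. Each coordinate that moves is sent to (a function of unmoved coordinates) divided by itself, so $\tau_i^2=1$.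

**Step 3: identities descend from $\tau$ to $t$.** We show that a word in the $\tau_i$ that is the identity gives the identity word in the $t_i$. Let $\varphi_s(a)=e^{sa}$ coordinatewise, $s>0$. Since
$$\Big|\tfrac1s\log(e^{sa}+e^{sb})-\max(a,b)\Big|\le\tfrac{\log2}s\qquad\text{and}\qquad \min(a,b)=a+b-\max(a,b),$$
the coordinates of $\varphi_s^{-1}\tau_i\varphi_s$ differ from those of the map (4), now taken on all of $\mathbb R^{10}$, by at most $\frac{2\log2}s$. So $\varphi_s^{-1}\tau_i\varphi_s\to t_i$ uniformly on $\mathbb R^{10}$. The maps $t_i$ are Lipschitz (constant $3$ in the sup norm). If $f_s\to f$ and $g_s\to g$ uniformly and $f$ has Lipschitz constant $C$, then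
$$\sup|f_sg_s-fg|\le\sup|f_s-f|+C\sup|g_s-g|\to0 .$$
By induction on length, for every word the conjugates $\varphi_s^{-1}(\cdot)\varphi_s$ of the word in the $\tau_i$ converge to the word in the $t_i$. If the former are all the identity, so is the limit, in particular on all patterns of tableaux.

**Step 4: passing to a field.** The maps $\tau_i$ act on the field $\mathcal F=\mathbb C(r,q_1,q_2,p_1,p_2,p_3,\lambda_1,\dots,\lambda_4)$ by $\tau_i^*f=f\circ\tau_i$, and $(gh)^*=h^*g^*$. It suffices to prove that $\rho^*$ is the identity of $\mathcal F$. Indeed the coordinates of any word are subtraction-free expressions, i.e. quotients of non-zero polynomials with non-negative coefficients. Two such quotients that agree in $\mathcal F$ agree at every point of $\mathbb R_{>0}^{10}$, by cross-multiplication.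

The implication of Step 3 goes one way only: a word in the $\tau_i$ that is not the identity says nothing about the $t_i$. When we need non-trivial elements of $\mathcal{BK}$, in Section 9, we will go back to tableaux.

Through Section 7, the symbols $z,s_2,s_3,a_i,\rho$ denote the corresponding words in the $\tau_i$. As palindromes in involutions, $s_2^2=s_3^2=1$.

## 6. Functions preserved by the lifted involutions

The field $\mathcal F$ has transcendence degree $10$. The plan is to find nine independent functions that are fixed by $a_4,a_3,a_2$. Then these maps act on the curves where the nine functions are constant.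

**Step 1: weights.** Put
$$\mu_1=r,\qquad\mu_2=\frac{q_1q_2}r,\qquad\mu_3=\frac{p_1p_2p_3}{q_1q_2},\qquad\mu_4=\frac{\lambda_1\lambda_2\lambda_3\lambda_4}{p_1p_2p_3}.$$
Multiplying the formulas for $\tau_2$ gives $\tau_2^*(q_1q_2)=p_1p_2p_3\,r/(q_1q_2)$, and those for $\tau_3$ give $\tau_3^*(p_1p_2p_3)=\lambda_1\lambda_2\lambda_3\lambda_4\,q_1q_2/(p_1p_2p_3)$. Hence $\tau_i^*$ swaps $\mu_i,\mu_{i+1}$ and fixes the other $\mu$'s. Since $((12)(23))^3=1$ and $(12)(23)(12)(23)(12)=(23)$, $z^*$ fixes all $\mu_i$ and $s_2^*$ swaps $\mu_2,\mu_3$. The map $s_3^*$ permutes the $\mu_i$.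

**Step 2: a pair of functions swapped by $\tau_2$.** This describes $z$ completely. Put
$$\psi=\frac{q_1}{p_1}+\frac{p_3}{q_2},\qquad\hat\psi=\frac{p_2+r}{q_1}+\frac{q_2}{p_2}+\frac{q_2}r .$$
$\tau_1^*$ fixes $\psi$, which does not contain $r$. It fixes $\hat\psi$ because it swaps $r/q_1$ and $q_2/r$. Further
$$\tau_2^*\psi=\frac{p_2+r}{q_1}+\frac{(p_2+r)q_2}{p_2r}=\frac{p_2+r}{q_1}+\frac{q_2}r+\frac{q_2}{p_2}=\hat\psi,$$
so $\tau_2^*$ swaps $\psi$ and $\hat\psi$. The word $z$ contains $\tau_2$ three times and $s_2$ contains it twice, and $\tau_1,\tau_2$ fix all $p_j,\lambda_j$. Hence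
$$\begin{aligned}&z^*\text{ fixes all }\lambda_j,p_j,\mu_j\text{ and swaps }\psi\leftrightarrow\hat\psi;\\ &s_2^*\text{ fixes all }\lambda_j,p_j\text{ and fixes }\psi,\hat\psi.\end{aligned}\tag{5}$$

Using $q_1q_2=\mu_1\mu_2$ and $p_1p_3=\mu_1\mu_2\mu_3/p_2$,
$$\psi=\frac{q_1q_2+p_1p_3}{p_1q_2}=\frac{q_1(p_2+\mu_3)}{p_1p_2},\qquad
\hat\psi=(p_2+r)\,\frac{p_2r+q_1q_2}{p_2r\,q_1}=\frac{(p_2+\mu_1)(p_2+\mu_2)}{p_2q_1},$$
$$\psi\hat\psi=\mathcal K:=\frac{(p_2+\mu_1)(p_2+\mu_2)(p_2+\mu_3)}{p_1p_2^2}.\tag{6}$$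
In particular $\mathcal F=\mathbb C(\lambda_j,p_j,\mu_1,\mu_2,\psi)$: from these generators one recovers $r=\mu_1$, then $\mu_3=p_1p_2p_3/(\mu_1\mu_2)$, then $q_1=\psi p_1p_2/(p_2+\mu_3)$, then $q_2=\mu_1\mu_2/q_1$. By (5), $(z^*)^2$ fixes all these generators, so $z^*$ is an involution.

As a check against Section 1, replace sums by maxima and ratios by differences. Then $\psi$ becomes $\max(q_1-p_1,\,p_3-q_2)$ and $\hat\psi$ becomes $\max(\max(p_2,r)-q_1,\,q_2-p_2,\,q_2-r)$. Their values $(\psi,\hat\psi)$ are $(0,-1)$ on $12/3$ and $(-1,0)$ on $13/2$. So they are exchanged by $(t_1t_2)^3$, as they should be.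

**Step 3: a function fixed by all three $\tau_i$.** Put
$$H=\psi+\hat\psi+\frac{p_1}{\lambda_1}+\frac{\lambda_2}{p_1}+\frac{p_2}{\lambda_2}+\frac{\lambda_3}{p_2}+\frac{p_3}{\lambda_3}+\frac{\lambda_4}{p_3}.$$
Written out, $H$ is a sum of twelve ratios, one for each of the twelve interlacing inequalities $x_{j,i}\le x_{j,i+1}$ and $x_{j+1,i+1}\le x_{j,i}$ of the pattern (smaller over larger). The maps $\tau_1^*,\tau_2^*$ fix the $p_j,\lambda_j$ and fix or swap $\psi,\hat\psi$, so they fix $H$. For $\tau_3$, regroup the twelve terms: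
$$H=\Big[\tfrac{p_1}{\lambda_1}+\tfrac{\lambda_2+q_1}{p_1}\Big]+\Big[p_2\big(\tfrac1{\lambda_2}+\tfrac1{q_1}\big)+\tfrac{\lambda_3+q_2}{p_2}\Big]+\Big[p_3\big(\tfrac1{\lambda_3}+\tfrac1{q_2}\big)+\tfrac{\lambda_4}{p_3}\Big]+\tfrac r{q_1}+\tfrac{q_2}r .$$
By the formulas for $\tau_3$, together with $\frac1{\lambda_2}+\frac1{q_1}=\frac{\lambda_2+q_1}{\lambda_2q_1}$ and $\frac1{\lambda_3}+\frac1{q_2}=\frac{\lambda_3+q_2}{\lambda_3q_2}$, $\tau_3^*$ sends the first term in each bracket to the second. As $\tau_3$ is an involution, it swaps the two. The last two terms do not involve the $p_j$. So $\tau_3^*H=H$.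

**Step 4: a function fixed by $s_2$, $s_3$ and $z$.** Put $\theta=\frac{p_1}{\lambda_1}+\frac{\lambda_4}{p_3}$, the first and last terms of the three brackets. Then $\theta\circ\tau_1=\theta\circ\tau_2=\theta$, and by the bracket swaps
$$\theta\circ\tau_3=\frac{\lambda_2+q_1}{p_1}+p_3\Big(\frac1{\lambda_3}+\frac1{q_2}\Big)=\psi+\frac{\lambda_2}{p_1}+\frac{p_3}{\lambda_3}=:\theta' .$$
By (5), $\theta'\circ s_2=\theta'$. Hence
$$\theta\circ s_3=\theta\circ\tau_1\tau_2\tau_3\,s_2\,\tau_3\tau_2\tau_1=\theta'\circ s_2\,\tau_3\tau_2\tau_1=\theta'\circ\tau_3\tau_2\tau_1=\theta\circ\tau_3\tau_3\tau_2\tau_1=\theta .$$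

**Step 5: the field of invariants.** Let
$$k=\mathbb C(\lambda_1,\lambda_2,\lambda_3,\lambda_4,\mu_1,\mu_2,\mu_3,H,\theta),$$
which contains $\mu_4=\lambda_1\lambda_2\lambda_3\lambda_4/(\mu_1\mu_2\mu_3)$. Then $z^*$ fixes $k$ pointwise. The maps $s_2^*,s_3^*$ fix the $\lambda_j$, $H$, $\theta$ and permute the $\mu_i$, so they map $k$ onto itself. Since $a_4=z$, $a_3=s_3zs_3$ and $a_2=s_2s_3zs_3s_2$, all three of $a_4^*,a_3^*,a_2^*$ fix $k$ pointwise.

## 7. Three point reflections on a genus one curve

We now show that $\mathcal F$ is the function field of a genus one curve over $k$ on which each $a_i$ is a point reflection $Q\mapsto c_i-Q$. The model is the computation in $\Gamma$ from Section 4: a product of three point reflections is a point reflection, so its square is trivial.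

We use the following textbook facts over an algebraically closed field $\kappa$ of characteristic $0$.

- (C1) If $D\in\kappa[x]$ is squarefree of degree $4$, the field $\kappa(x,w)$ with $w^2=D(x)$ is the function field of a smooth projective curve $E$ of genus $1$, and the holomorphic differentials on $E$ are the multiples $c\,\frac{dx}w$, $c\in\kappa$. The $\kappa$-automorphisms of the function field are the pullbacks by automorphisms of $E$.
- (C2) After the choice of an origin $O$, $E$ is a group. Every automorphism of the curve $E$ has the form $Q\mapsto\alpha(Q)+c$ with $\alpha$ a group automorphism. Let $\omega\ne0$ be a holomorphic differential. Translations fix $\omega$; $(\alpha+\beta)^*\omega=\alpha^*\omega+\beta^*\omega$ for endomorphisms $\alpha,\beta$; and $\alpha^*\omega\ne0$ if $\alpha\ne0$.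

**Step 1: coordinates on the curve.** The purpose is to write $\mathcal F=k(x,w)$ with $w^2\in k[x]$. Put
$$x=p_1,\qquad\ell=\theta-\frac x{\lambda_1}=\frac{\lambda_4}{p_3},\qquad P=\mu_1\mu_2\mu_3=p_1p_2p_3 .$$
Then $p_3=\lambda_4/\ell$ and $p_2=P/(p_1p_3)=P\ell/(\lambda_4x)$. Let $k_1=\mathbb C(\lambda_j,\mu_1,\mu_2,\mu_3,\theta)$. The field $k_1(x,\psi)$ contains all $\lambda_j,p_j,\mu_1,\mu_2,\psi$, so $\mathcal F=k_1(x,\psi)$ by Section 6, Step 2. These are $10$ generators of a field of transcendence degree $10$, so they are algebraically independent. Put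
$$A=\theta+\frac{\lambda_2}{p_1}+\frac{p_2}{\lambda_2}+\frac{\lambda_3}{p_2}+\frac{p_3}{\lambda_3}\ \in k_1(x).$$
By definition of $H$ and by (6),
$$\psi+\hat\psi=H-A,\qquad\psi\hat\psi=\mathcal K\in k_1(x).$$
So $\psi$ is a root of $Y^2-(H-A)Y+\mathcal K$ and is algebraic over $k_1(x,H)$. Counting transcendence degrees, $x,H$ are algebraically independent over $k_1$. Thus the nine generators of $k=k_1(H)$ are independent variables, and $x$ is transcendental over $k$. Put
$$w=x\ell(\psi-\hat\psi).$$
Then $\psi=\frac12\big(H-A+\frac w{x\ell}\big)$, so $\mathcal F=k(x,w)$.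

**Step 2: the equation.** We have $w^2=x^2\ell^2\big((H-A)^2-4\mathcal K\big)$. Since $p_2+\mu_i=L_i/(\lambda_4x)$ with $L_i=P\ell+\lambda_4\mu_ix$,
$$\mathcal K=\frac{L_1L_2L_3}{\lambda_4^3x^3}\cdot\frac{\lambda_4^2x^2}{x\,P^2\ell^2}=\frac{L_1L_2L_3}{\lambda_4P^2x^2\ell^2}.$$
Hence
$$w^2=\Delta(x):=N^2-\frac4{\lambda_4P^2}L_1L_2L_3,\tag{7}$$
$$N=x\ell(H-A)=(H-\theta)x\ell-\lambda_2\ell-\frac{P\ell^2}{\lambda_2\lambda_4}-\frac{\lambda_3\lambda_4x^2}P-\frac{\lambda_4x}{\lambda_3}.$$
As $\ell$ is linear in $x$, $N$ has degree $\le2$ and $L_1L_2L_3$ has degree $\le3$. So $\Delta\in k[x]$ has degree $\le4$.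

**Step 3: $\Delta$ is a squarefree quartic.** It is enough to see this after one specialization of the independent variables generating $k$, as long as no denominator vanishes: if the leading coefficient and the discriminant are non-zero after specialization, they were non-zero before. Set all $\lambda_j=1$, $\mu_1=\mu_2=\mu_3=1$, $\theta=1$, $H=3$. The denominators are products of $\lambda$'s and $P$, and do not vanish. Then $\ell=1-x$, $P=1$, $L_i=\ell+x=1$, and since $\ell^2+x^2=1-2x\ell$,
$$N=2x\ell-\ell-\ell^2-x^2-x=2x\ell-1-(1-2x\ell)=4x\ell-2,$$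
$$\Delta=(4x\ell-2)^2-4=16\,x\ell(x\ell-1)=16\,x(x-1)(x^2-x+1).$$
This has degree $4$ and four distinct roots.

**Step 4: the curve.** Let $\bar k$ be an algebraic closure of $k$. A squarefree polynomial of positive degree is not a square in $\bar k(x)$. So $\mathcal F=k(x)\oplus k(x)w$, and $\bar{\mathcal F}:=\mathcal F\otimes_k\bar k=\bar k(x)\oplus\bar k(x)w$ is a field. By (C1) it is the function field of a curve $E$ of genus $1$ over $\bar k$. Every automorphism of $\mathcal F$ over $k$ extends to an automorphism of $\bar{\mathcal F}$ over $\bar k$, hence comes from an automorphism of $E$. By Section 6, Step 5, this applies to $a_4,a_3,a_2$. We write $a_i$ also for the automorphism of $E$ whose pullback is $a_i^*$. Fix a holomorphic differential $\omega\ne0$ on $E$.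

**Step 5: $a_i^*\omega=-\omega$ for $i=2,3,4$.** For $a_4=z$ this is visible: by (5), $z^*$ fixes $x=p_1$ and $\ell=\lambda_4/p_3$ and swaps $\psi,\hat\psi$, so
$$z^*x=x,\qquad z^*w=-w,\qquad z^*\frac{dx}w=-\frac{dx}w .$$
For the others, one must be careful: $s_2^*$ and $s_3^*$ do not fix $k$ pointwise, so they do not give automorphisms of $E$ over $\bar k$. What they do give is new coordinates. Write $a_i=\sigma z\sigma^{-1}$ with $\sigma\in\{1,s_3,s_2s_3\}$ and put $\eta=(\sigma^{-1})^*$, so that $a_i^*=\eta z^*\eta^{-1}$. Let $x'=\eta(x)$ and $w'=\eta(w)$. Since $\eta(k)=k$, applying $\eta$ to $\mathcal F=k(x,w)$ and to (7) gives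
$$\mathcal F=k(x',w'),\qquad w'^2=\Delta^\eta(x'),$$
where $\Delta^\eta$ is $\Delta$ with $\eta$ applied to its coefficients. Its leading coefficient and discriminant are images under $\eta$ of non-zero elements of $k$, so $\Delta^\eta$ is again a squarefree quartic. Hence $\bar{\mathcal F}=\bar k(x',w')$. By (C1), $\frac{dx'}{w'}$ is a non-zero holomorphic differential on the same curve $E$, so $\frac{dx'}{w'}=c\,\omega$ with $c\in\bar k^\times$. Finally $a_i^*x'=\eta z^*x=x'$ and $a_i^*w'=\eta z^*w=-w'$, so $a_i^*$ negates $\frac{dx'}{w'}$. As $a_i^*$ is $\bar k$-linear, $a_i^*\omega=-\omega$.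

**Step 6: point reflections.** Choose an origin on $E$ and write $a_i(Q)=\alpha_i(Q)+c_i$. Translations fix $\omega$, so $\alpha_i^*\omega=-\omega$ and $(\alpha_i+1)^*\omega=\alpha_i^*\omega+\omega=0$. By (C2), $\alpha_i+1=0$. So
$$a_i(Q)=c_i-Q\qquad(i=2,3,4),$$
$$a_4a_3a_2(Q)=c_4-\big(c_3-(c_2-Q)\big)=(c_4-c_3+c_2)-Q,$$
and the square of this map is the identity. Thus $\rho^*=1$ on $\bar{\mathcal F}\supset\mathcal F$. By Section 5, $\rho=1$ in $\mathcal{BK}$. This is the first half of Theorem A.

## 8. Decorating permutations with triples: $\rho\ne1$ in $G$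

We need a group satisfying the relations (1) in which $\rho$ does not die. The obvious quotients of $G$ do not help. The quotient $\mathcal{BK}$ kills $\rho$ by what we just proved. The quotient $t_i\mapsto(i\ i{+}1)$, recording the action on weights, kills $z$ and hence every $a_i$. So we attach to permutations an extra involution that records $z$.

Let $S_\infty$ be the group of finitary permutations of $\{1,2,\dots\}$.

**Definition (the groups $W$ and $\mathcal E$).** $W$ is generated by involutions $y_T$, one for each $3$-element subset $T$ of $\{1,2,\dots\}$, subject to $y_Ty_{T'}=y_{T'}y_T$ when $T\cap T'=\emptyset$. $S_\infty$ permutes the generators and preserves these relations; put $\mathcal E=W\rtimes S_\infty$ with $\sigma y_T\sigma^{-1}=y_{\sigma(T)}$.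

For example, $y_{123}$ commutes with $y_{456}$, with $(12)$ and with $(45)$, while $(34)y_{123}(34)=y_{124}$.

**Retraction principle.** If $\mathcal T$ is a set of triples any two of which intersect, then the $y_T$ with $T\in\mathcal T$ generate in $W$ a free product of groups of order $2$. Indeed, let $F$ be the free product of groups of order $2$ indexed by $\mathcal T$. Sending $y_T$ to the corresponding generator for $T\in\mathcal T$, and all other $y_T$ to $1$, respects the relations of $W$: if $T\cap T'=\emptyset$, at least one of $T,T'$ is not in $\mathcal T$. The composite $F\to W\to F$ is the identity, so $F\to W$ is injective. Recall that in a free product a non-empty reduced word, one in which consecutive letters lie in different factors, is not $1$.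

**A decoration that fails.** Write $y=y_{123}$ and let $w_m\in S_\infty$ reverse $1,\dots,m$ (so $w_1=1$). The first thing to try is to decorate only $t_2$: $T'_2=(23)y$ and $T'_i=(i\ i{+}1)$ for $i\ne2$. Then $(T_1'T_2')^3=y$, as desired. Let us test the relation $(t_2q_{[4,4]})^2=1$. We use $(i\ i{+}1)\cdots(12)=w_iw_{i+1}$: both sides send $1$ to $i+1$ and $j$ to $j-1$ for $2\le j\le i+1$. Since $y$ commutes with all permutations of $\{1,2,3\}$, the images $Q_i'$ of $q_{[1,i]}$ are
$$\begin{aligned}Q_2'&=(12)(23)y(12)=w_3y,\\ Q_3'&=Q_2'\cdot(34)(23)y(12)=y\,w_3\,(34)(23)(12)\,y=y\,w_3w_3w_4\,y=y\,w_4\,y,\\ Q_4'&=Q_3'\cdot(45)(34)(23)y(12)=y\,w_4\,y\,w_4w_5\,y=y_{123}\,y_{234}\,w_5\,y_{123}=y_{123}y_{234}y_{345}\,w_5 .\end{aligned}$$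
Then $Q_4'^2=y_{123}y_{234}y_{345}\,y_{345}y_{234}y_{123}=1$, and $q_{[4,4]}=q_{[1,4]}t_1q_{[1,4]}$ has the image
$$y_{123}y_{234}y_{345}\,(45)\,y_{345}y_{234}y_{123}=y_{123}y_{234}\,(45)\,y_{234}y_{123}=y_{123}y_{234}y_{235}y_{123}\,(45).$$
Conjugation by $T_2'=(23)y_{123}$ turns this into $y_{234}y_{235}\,(45)$. This is different, since $y_{123},y_{234},y_{235}$ generate a free product. So $T_2'$ does not commute with the image of $q_{[4,4]}$, and the relation $(t_2q_{[4,4]})^2=1$ fails.

The trouble is that the relations (1) are phrased in the $q_{[1,i]}$, and decorating $t_2$ alone spoils all of $q_{[1,3]},q_{[1,4]},\dots$. So one should prescribe the images of the $q$'s: decorate $q_{[1,2]}$, and leave every other $q_{[1,i]}$ undecorated.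

**Step 1: the images.** Set
$$Q_{-1}=Q_0=1,\quad Q_1=(12),\quad Q_2=w_3y,\quad Q_i=w_{i+1}\ (i\ge3),\qquad T_i=Q_{i-1}Q_iQ_{i-1}Q_{i-2}\ (i\ge1).$$
All $Q_i^2=1$, because $y$ commutes with $w_3$. To compute the $T_i$, note $w_iw_{i+1}w_iw_{i-1}=(i\ i{+}1)$ for $i\ge2$. Indeed $w_iw_{i-1}$ sends $j\mapsto j+1$ for $j\le i-1$ and $i\mapsto1$, fixing $i+1$. The factor $w_iw_{i+1}$ sends $j\mapsto j-1$ for $2\le j\le i+1$ and $1\mapsto i+1$. So the composite fixes $j\le i-1$ and exchanges $i,i+1$. As $y$ commutes with $w_3$ and $(12)$,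
$$\begin{aligned}T_1&=(12),\\ T_2&=(12)\,w_3y\,(12)=(23)\,y_{123},\\ T_3&=w_3y\,w_4\,w_3y\,(12)=y\,(w_3w_4w_3w_2)\,y=y\,(34)\,y=y_{123}y_{124}\,(34),\\ T_4&=w_4w_5w_4\,w_3y=(45)\,y_{123},\\ T_i&=(i\ i{+}1)\quad(i\ge5).\end{aligned}$$

**Step 2: $t_i\mapsto T_i$ sends $q_{[1,i]}$ to $Q_i$.** This is checked in the free group on the $t_i$. By induction $T_i\cdots T_1=Q_{i-1}Q_i$: it holds for $i=1$, and
$$T_i\,(T_{i-1}\cdots T_1)=Q_{i-1}Q_iQ_{i-1}Q_{i-2}\cdot Q_{i-2}Q_{i-1}=Q_{i-1}Q_i .$$
Since $q_{[1,i]}=q_{[1,i-1]}\,(t_i\cdots t_1)$ and $q_{[1,1]}=t_1\mapsto Q_1$, induction gives the image $Q_{i-1}\cdot Q_{i-1}Q_i=Q_i$.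

**Step 3: the relations (1) hold for the $T_i$.** This shows that $t_i\mapsto T_i$ defines a homomorphism $\Theta:G\to\mathcal E$.

*$T_i^2=1$.* For $T_2$ and $T_4$, the permutation fixes the set $\{1,2,3\}$, so it commutes with $y_{123}$. Further $T_3^2=y_{123}y_{124}\cdot y_{124}y_{123}=1$, because $(34)$ exchanges $y_{123},y_{124}$. The others are transpositions.

*$T_iT_j=T_jT_i$ for $|i-j|>1$.* $T_1=(12)$ commutes with $(34)$ and $(45)$ and fixes the sets $\{1,2,3\},\{1,2,4\}$, so it commutes with $T_3$ and $T_4$. $T_2=(23)y_{123}$ and $T_4=(45)y_{123}$ commute, since $(23)$, $(45)$, $y_{123}$ commute pairwise. For $i\ge5$, $T_i=(i\ i{+}1)$ moves only numbers $\ge5$, so it commutes with $T_1,T_2,T_3$. For $i\ge6$ it also commutes with $T_4=(45)y_{123}$. For $i,j\ge5$ these are disjoint transpositions.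

*$(T_1Q_i)^4=1$ for $i\ge3$.* Here $Q_i=w_{i+1}$ and $((12)w_{i+1})^2=(12)\cdot w_{i+1}(12)w_{i+1}=(12)(i\ i{+}1)$. For $i\ge3$ this has order $2$.

*$(T_1T_2)^6=1$.* Since $y$ commutes with $(12)$ and $(23)$, $(T_1T_2)^6=((12)(23))^6y^6=1$.

*$(t_iq_{[j,k-1]})^2=1$ for $i+1<j<k$.* Here $j\ge3$, so $k-1\ge3$ and the image of $q_{[j,k-1]}$ is $w_kQ_{k-j}w_k$. If $k-j\ne2$, then $Q_{k-j}=w_{k-j+1}$, and $w_kQ_{k-j}w_k$ is the reversal of the interval $[j,k]$. If $k-j=2$, it is this reversal times $y_{\{k-2,k-1,k\}}$, with $\{k-2,k-1,k\}=[j,k]$. In all cases it is an involution. On the other side, $T_i$ is a product of $(i\ i{+}1)$, supported on $[1,j-1]$ as $i+1\le j-1$, and of elements $y_T$ with $T\subset[1,j-1]$: $y_{123}$ for $i=2$, where $j\ge4$; $y_{123},y_{124}$ for $i=3$, where $j\ge5$; $y_{123}$ for $i=4$, where $j\ge6$. The reversal of $[j,k]$ fixes $[1,j-1]$ pointwise, so it commutes with $(i\ i{+}1)$ and with these $y_T$. The element $y_{\{k-2,k-1,k\}}$, if present, commutes with $(i\ i{+}1)$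 and with these $y_T$, because $[j,k]$ and $[1,j-1]$ are disjoint. So the involutions $T_i$ and $w_kQ_{k-j}w_k$ commute, and the square of their product is $1$.

**Step 4: the image of $\rho$.** Since $y$ commutes with $(12)$ and $(23)$,
$$\Theta(z)=((12)(23))^3y^3=y_{123},\qquad\Theta(s_2)=(12)(23)(12)(23)(12)\,y^2=(23).$$
Next $\Theta(t_1t_2t_3)=(12)(23)y_{123}\cdot y_{123}y_{124}(34)=(12)(23)\,y_{124}\,(34)$, so
$$\Theta(s_3)=(12)(23)\,y_{124}\,(34)(23)(34)\,y_{124}\,(23)(12).$$
Here $(34)(23)(34)=(24)$ commutes with $y_{124}$, so the two $y_{124}$ cancel. Then $(23)(24)(23)=(34)$, and $(12)$ commutes with $(34)$. So $\Theta(s_3)=(34)$. Therefore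
$$\Theta(a_4)=y_{123},\qquad\Theta(a_3)=(34)y_{123}(34)=y_{124},\qquad\Theta(a_2)=(23)y_{124}(23)=y_{134},$$
$$\Theta(\rho)=(y_{123}\,y_{124}\,y_{134})^2 .$$
The three triples pairwise intersect. By the retraction principle the $y$'s generate $\mathbb Z_2*\mathbb Z_2*\mathbb Z_2$, in which $\Theta(\rho)$ is the non-empty reduced word $abcabc\ne1$. Hence $\rho\ne1$ in $G$, and Theorem A is proved.

**Step 5: Theorem B, part 1.** Let $c_1,\dots,c_4$ be the generators of the free factors of $\mathbb Z_2^{*4}$. By (3) and $a_i^2=1$, $c_i\mapsto a_i$ and $(i\ i{+}1)\mapsto s_i$ define a homomorphism $\mathbb Z_2^{*4}\rtimes S_4\to K_G$. It is onto by Section 3, Step 3. By Step 4, $\Theta(s_i)=(i\ i{+}1)$ for $i=1,2,3$ and $\Theta(a_4)=y_{123}$, so by equivariance $\Theta(a_i)=y_{\{1,2,3,4\}\setminus\{i\}}$, and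
$$\Theta(K_G)=\langle y_T:\ T\subset\{1,2,3,4\}\rangle\rtimes S_4 .$$
The four $3$-subsets of $\{1,2,3,4\}$ pairwise intersect, so the four $y_T$ generate a free product $\mathbb Z_2^{*4}$. Thus the composite $\mathbb Z_2^{*4}\rtimes S_4\to K_G\to\Theta(K_G)\cong\mathbb Z_2^{*4}\rtimes S_4$ is an isomorphism. Hence the first map is injective as well as surjective, and $K_G\cong\mathbb Z_2^{*4}\rtimes S_4$.

## 9. A $(3m+2)$-gon of tableaux: $a_4a_3$ has infinite order in $\mathcal{BK}$

To identify $K$ we need to know that no further collapse happens in $\mathcal{BK}$. The lift cannot tell us that, so we return to tableaux.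

**Lemma.** $a_4a_3$ has infinite order in $\mathcal{BK}$.

*Proof.* For each $m\ge1$ we exhibit a cycle of $a_4a_3$ of length $3m+2$.

**Step 1: a two-row family.** Let $L=m+1$ and let $A,B,C\ge2L$. Consider shape $(A+B+C+m-L,\,L)$ and weight $(A,B,C,m)$. Let the second row have $u$ 2's, $v-u$ 3's and $L-v$ 4's. The first row then has $A$ 1's, $B-u$ 2's, $C-(v-u)$ 3's and $m-(L-v)=v-1$ 4's. For all integers $0\le u\le v\le L$ with $v\ge1$ these numbers are non-negative. The second row lies entirely below 1's, since $L\le A$, so we get a semi-standard tableau, denoted $(u,v)$.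

In the pattern, $r=\mu_1$, $q_2=u$, $q_1=\mu_1+\mu_2-u$, $p_2=v$, $\lambda_2=L$ and $p_3=\lambda_3=\lambda_4=0$, where $\mu$ is the current weight. This description stays valid when the weights are permuted. By (4), $t_i$ swaps the weights $\mu_i,\mu_{i+1}$, $t_1$ changes neither $u$ nor $v$, and
$$t_2:\ u\mapsto\min(v,\mu_1)-u,\qquad t_3:\ v\mapsto\min(L,\mu_1+\mu_2-u)+u-v=\min(L+u,\mu_1+\mu_2)-v .\tag{8}$$
Throughout, $u\le v\le L$.

**Step 2: $s_3$ on this family.** Start with $(u,v)$ and weight $(A,B,C,m)$ and apply the letters of $s_3=t_1t_2t_3\cdot t_1t_2t_1t_2t_1\cdot t_3t_2t_1$ from the right.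

1. $t_1$: weight $(B,A,C,m)$.
2. $t_2$ with first weight $B\ge v$: $u_1=v-u$; weight $(B,C,A,m)$.
3. $t_3$: $v_1=\min(L+u_1,B+C)-v=L+u_1-v=L-u$; weight $(B,C,m,A)$.
4. $t_1$: weight $(C,B,m,A)$. Then $t_2$ with first weight $C\ge v_1$: $u_2=v_1-u_1$; weight $(C,m,B,A)$.
5. $t_1$: weight $(m,C,B,A)$. Then $t_2$ with first weight $m$: $u_3=\min(v_1,m)-v_1+u_1=u_1-\max(0,v_1-m)$, and since $v_1-m=L-u-m=1-u$, $u_3=v-u-\max(0,1-u)$; weight $(m,B,C,A)$. Then $t_1$: weight $(B,m,C,A)$.
6. $t_3$: since $L+u_3\le2L\le B+m$, $v_2=L+u_3-v_1=u_3+u=v-\max(0,1-u)$; weight $(B,m,A,C)$.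
7. $t_2$ with first weight $B\ge v_2$: $u_4=v_2-u_3=u$; weight $(B,A,m,C)$. Then $t_1$: weight $(A,B,m,C)$.

So from weight $(A,B,C,m)$ to weight $(A,B,m,C)$,
$$s_3:(u,v)\mapsto\big(u,\ v-\max(0,1-u)\big),$$
and, as $s_3$ is an involution, from weight $(A,B,m,C)$ back to $(A,B,C,m)$ it is the inverse map $(u,v)\mapsto(u,v+\max(0,1-u))$.

**Step 3: $z$ on this family.** In $z=t_1t_2t_1t_2t_1t_2$, starting from weight $(A,B,C,m)$, the three $t_2$'s act with first weights $A,C,B$, all $\ge v$. So $u\mapsto v-u\mapsto u\mapsto v-u$. Starting from weight $(A,B,m,C)$, they act with first weights $A,m,B$, so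
$$u\ \mapsto\ v-u\ \mapsto\ \min(v,m)-v+u=u-\max(0,v-m)\ \mapsto\ v+\max(0,v-m)-u .$$
The value of $v$ does not change.

**Step 4: $a_4$ and $a_3$.** On weight $(A,B,C,m)$ we get $a_4(u,v)=(v-u,v)$. For $a_3=s_3zs_3$ we get $a_3(u,v)=(u',v'')$ with
$$v'=v-\max(0,1-u),\qquad u'=v'+\max(0,v'-m)-u,\qquad v''=v'+\max(0,1-u').\tag{9}$$

**Step 5: the polygon.** For $s\in\mathbb Z/(3m+2)$ define $P_0=(0,1)$ and
$$P_s=(s,s)\ (1\le s\le m+1),\quad P_{m+1+j}=(L-j,L)\ (0\le j\le L),\quad P_{2m+2+i}=(0,L-i)\ (0\le i\le m).$$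
The definitions agree where they overlap: $P_{m+1}=(L,L)$, $P_{2m+2}=(0,L)$, $P_{3m+2}=(0,1)=P_0$. These are the boundary points of the region $0\le u\le v\le L$, $v\ge1$: $L$ points on $u=v$, $L$ points on $u=0$, and $L-1$ further points on $v=L$. That is $3L-1=3m+2$ distinct points.

*$a_4P_s=P_{1-s}$.* For $1\le s\le m+1$, $a_4$ exchanges $(s,s)$ and $(0,s)=P_{3m+3-s}=P_{1-s}$; in particular it exchanges $P_1$ and $P_0$. And $(L-j,L)\mapsto(j,L)=P_{2m+2-j}$; with $s=m+1+j$ this is $P_{1-s}$, as $1-s=-m-j\equiv2m+2-j$.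

*$a_3P_s=P_{-s}$.* We use (9).

- $(0,1)$: $v'=0$, $u'=0$, $v''=1$. So $P_0\mapsto P_0$.
- $(s,s)$ with $1\le s\le m$: $v'=s$, $u'=0$, $v''=s+1$. So $P_s\mapsto(0,s+1)=P_{3m+2-s}$.
- $(L-j,L)$ with $0\le j\le m$: here $u=L-j\ge1$, so $v'=L$, $u'=L+1-(L-j)=j+1$, $v''=L$. So $P_{m+1+j}\mapsto(j+1,L)=P_{2m+1-j}$.
- $(0,L-i)$ with $0\le i\le m-1$: $v'=m-i$, $u'=m-i\ge1$, $v''=m-i$. So $P_{2m+2+i}\mapsto(m-i,m-i)=P_{m-i}$.

In each case the sum of the two indices is $0$ modulo $3m+2$, and the four cases cover all $s$.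

Hence $a_4a_3P_s=a_4P_{-s}=P_{s+1}$, a cycle of length $3m+2$. As $m$ is arbitrary, $a_4a_3$ has infinite order. $\square$

**The case $m=1$.** Take $A=B=C=4$, so the shape is $(11,2)$ and the weight $(4,4,4,1)$. There are five tableaux, with second rows $34,24,22,23,33$ (in the order $P_0,\dots,P_4$). Here $a_4$ exchanges $34\leftrightarrow24$ and $22\leftrightarrow33$ and fixes $23$, while $a_3$ fixes $34$ and exchanges $24\leftrightarrow33$ and $22\leftrightarrow23$. So $a_4a_3$ is the $5$-cycle $34\to24\to22\to23\to33\to34$. Two reflections of a pentagon compose to a rotation.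

## 10. The structure of $K$ and the kernel of $K_G\to K$

**Step 1: a lattice inside $K$.** We turn $\rho=1$ into commutation relations. In $\mathcal{BK}$ we have $(a_4a_3a_2)^2=1$. Conjugating by $S_4$, which acts transitively on ordered triples of distinct indices, and using (3), we get $(a_ia_ja_k)^2=1$, that is,
$$a_ia_ja_k=a_ka_ja_i\qquad(i,j,k\text{ distinct}).\tag{10}$$
Let $b_i=a_ia_4$ for $i=1,2,3$. By (10), for $i\ne j$,
$$b_ib_j=(a_ia_4a_j)a_4=(a_ja_4a_i)a_4=b_jb_i,\qquad a_4b_ia_4=a_4a_i=b_i^{-1}.\tag{11}$$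
So $e_i-e_4\mapsto b_i$ defines a homomorphism $f:\Lambda\to\mathcal{BK}$. It satisfies $f(e_i-e_j)=a_ia_j$ for all $i\ne j$ in $\{1,2,3,4\}$: for $i,j\le3$, $b_ib_j^{-1}=a_ia_4a_4a_j=a_ia_j$, and $f(e_4-e_j)=b_j^{-1}=a_4a_j$. Since the $e_i-e_j$ generate $\Lambda$, (3) gives $\sigma f(n)\sigma^{-1}=f(\sigma n)$ for $\sigma\in S_4$.

**Step 2: $f$ is injective.** Suppose $0\ne n\in\ker f$. As $\sum n_i=0$, there are $i,j$ with $n_i\ne n_j$. By equivariance $\ker f$ is stable under $S_4$, so it contains $n-(ij)n=(n_i-n_j)(e_i-e_j)$. So $a_ia_j$ has finite order, and conjugating by $S_4$ so does $a_4a_3$. This contradicts the Lemma.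

**Step 3: $\langle a_1,\dots,a_4\rangle\cong\Gamma$.** If $a_4$ were $1$, so would be its conjugate $a_3$, contradicting the Lemma. So $a_4$ has order $2$ and does not lie in the torsion-free group $f(\Lambda)$. By (11), $a_4f(n)a_4=f(-n)$. As $a_i=b_ia_4$,
$$\langle a_1,\dots,a_4\rangle=f(\Lambda)\rtimes\langle a_4\rangle .$$
On the other side, $(e_4,-1)^2=1$ and $(e_4,-1)(n,1)(e_4,-1)=(-n,1)$, so $\Gamma=\{(n,1):n\in\Lambda\}\rtimes\langle(e_4,-1)\rangle$. Hence
$$F:\Gamma\to\langle a_1,\dots,a_4\rangle,\qquad(n,1)\mapsto f(n),\quad(n,-1)\mapsto f(n-e_4)\,a_4$$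
is an isomorphism; note $(n,-1)=(n-e_4,1)(e_4,-1)$. It sends $(e_i,-1)$ to $f(e_i-e_4)a_4=a_i$ for all $i\le4$. So the $(e_i,-1)$ generate $\Gamma$, and $\sigma a_i\sigma^{-1}=a_{\sigma(i)}=F(\sigma(e_i,-1))$ shows that $F$ is $S_4$-equivariant.

**Step 4: Theorem B, part 2.** It remains to add $S_4$. Each $t_i$ acts on weights as $(i\ i{+}1)$. The computations $((12)(23))^3=1$, $(12)(23)(12)(23)(12)=(23)$ and $(12)(23)\,[(34)(23)(34)]\,(23)(12)=(34)$ show that $z$ preserves weights and that $s_i$ acts on them as $(i\ i{+}1)$ for $i=1,2,3$. So $\langle a_1,\dots,a_4\rangle$ preserves weights, while $\langle s_1,s_2,s_3\rangle$, a quotient of $S_4$, permutes the first four weights through the permutation action of $S_4$. This action is faithful, as one sees on a one-row tableau with four distinct weights. Hence $\langle s_1,s_2,s_3\rangle\cong S_4$, and it meets $\langle a_1,\dots,a_4\rangle$, which it normalizes by (3), trivially. Since $K=\langle s_1,s_2,s_3,z\rangle$ by Section 3, Step 3,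
$$K=\langle a_1,\dots,a_4\rangle\rtimes S_4\cong\Gamma\rtimes S_4,$$
with $a_i$ corresponding to $(e_i,-1)$. This is part 2.

**Step 5: Theorem B, part 3, the kernel.** By part 1, $K_G\cong\mathbb Z_2^{*4}\rtimes S_4$. The element $\rho$ lies in $\mathbb Z_2^{*4}$, and its conjugates under $S_4$ are the $(a_ia_ja_k)^2$ with $i,j,k$ distinct. So the quotient of $K_G$ by the normal closure of $\rho$ is $\bar B\rtimes S_4$ with
$$\bar B=\langle a_1,\dots,a_4\mid a_i^2,\ (a_ia_ja_k)^2\ (i,j,k\text{ distinct})\rangle .$$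
The computation (11) used only these relations. So in $\bar B$ the elements $b_i=a_ia_4$ commute, $a_4$ inverts them, and $\bar B=\langle b_1,b_2,b_3\rangle\langle a_4\rangle$. Consider the surjection $\bar B\to f(\Lambda)\rtimes\langle a_4\rangle$ onto the subgroup $\langle a_1,\dots,a_4\rangle$ of $K$. The images of $b_1,b_2,b_3$ are a basis of the free abelian group $f(\Lambda)$, so the map is injective on the abelian group $\langle b_1,b_2,b_3\rangle$. An element $\beta a_4$ with $\beta\in\langle b_1,b_2,b_3\rangle$ is not in its kernel, because $a_4\notin f(\Lambda)$ in $\mathcal{BK}$. So it is injective on $\bar B$. By Step 4, $\bar B\rtimes S_4\to K$ is an isomorphism. Hence $\ker(K_G\to K)$ is the normal closure of $\rho$ in $K_G$, and it lies in $\mathbb Z_2^{*4}$.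

**Step 6: Theorem B, part 3, freeness.** By the Kurosh subgroup theorem, a subgroup of $\mathbb Z_2^{*4}$ is a free product of a free group and of conjugates of subgroups of the factors. The kernel contains no conjugate of any $a_i$, since $a_i\ne1$ in $\mathcal{BK}$. So it is free. It contains $(a_1a_2a_3)^2$ and $(a_1a_2a_4)^2$, and these do not commute: their two products
$$a_1a_2a_3a_1a_2a_3\,a_1a_2a_4a_1a_2a_4\qquad\text{and}\qquad a_1a_2a_4a_1a_2a_4\,a_1a_2a_3a_1a_2a_3$$
are distinct reduced words in $\mathbb Z_2^{*4}$. So the kernel is a non-abelian free group, and Theorem B is proved. $\blacksquare$
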